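\title{Reduced and microlocal Bernstein--Sato polynomials on rational homology manifolds}

\begin{abstract}
Let $X$ be a closed irreducible subvariety of a smooth complex variety $Y$, and let $f$ be a regular function on $Y$ that vanishes somewhere, but not identically, on $X$. The lowest Hodge piece of the intersection cohomology $\mathcal D$-module of $X$ defines a Bernstein--Sato polynomial $b_{(X,f)}(s)$, divisible by $s+1$, and a microlocal Bernstein--Sato polynomial $\widetilde b_{(X,f)}(s)$. We prove that $\widetilde b_{(X,f)}(s)=b_{(X,f)}(s)/(s+1)$ when $X$ is a rational homology manifold, which answers a question of Dirks and Perlman. For arbitrary $X$ we prove the equality under the vanishing of one perverse cohomology sheaf of a restriction of $\mathrm{IC}_X$, and we show that the roots by which the two polynomials differ are integers at most $-2$. The proof encodes the discrepancy in an extension of $\mathrm{IC}_X$ by a regular holonomic module supported in codimension two, and shows that the extension splits only if it is trivial.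
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The two polynomials}
For a nonconstant function $f$ on a smooth variety $Y$, the Bernstein--Sato polynomial $b_f(s)$ is the monic polynomial of least degree with $b_f(s)f^s\in\mathcal D_Y[s]f^{s+1}$. For the coordinate $x$ on the line, the identity $\partial_x x^{s+1}=(s+1)x^s$ gives $b_x(s)=s+1$. This factor says nothing about singularities, and there are two ways to remove it: one can divide by it, or one can invert the operator $\partial_t$ on the graph of $f$. This paper compares the two procedures for functions on a singular variety.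

We follow the setting of Dirks and Perlman \cite{DP}, which extends that of Saito. Throughout, $Y$ is a smooth complex algebraic variety, $\mathcal D=\mathcal D_Y$ is its sheaf of differential operators, $X\subseteq Y$ is a closed irreducible subvariety of dimension $d$, and $f\in\mathcal O_Y(Y)$ does not vanish identically on $X$ but satisfies $V(f)\cap X\ne\emptyset$. In particular $d\ge1$. Let $M$ be the regular holonomic left $\mathcal D$-module underlying the intersection cohomology Hodge module of $X$. It is a simple $\mathcal D$-module with support $X$, and its de Rham complex is the perverse sheaf $\mathrm{IC}_X$. The Hodge filtration $F_\bullet M$ is an increasing filtration by coherent $\mathcal O_Y$-submodules. Let $p$ be the smallest index with $F_pM\ne0$, and put $N=F_pM$. When $X=Y$ one has $M=N=\mathcal O_Y$; in general $N$ takes over the role of the functions by which $f^s$ may be multiplied.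

Let $\Gamma\colon Y\to Y\times\mathbf A^1_t$ be the graph embedding of $f$ and write $\tau=\partial_t$. The direct image $B=\Gamma_+M$ and its partial microlocalization $\widetilde B$, viewed as sheaves on $Y$, are
\[
B=M\otimes_{\mathbf C}\mathbf C[\tau]\,\delta\ \subseteq\ \widetilde B=M\otimes_{\mathbf C}\mathbf C[\tau,\tau^{-1}]\,\delta .
\]
Functions on $Y$ act on the factor $M$, the operator $\tau$ acts by multiplication, and a vector field $\xi$ on $Y$ and the coordinate $t$ act by
\begin{equation}\label{eq:action}
\xi(m\tau^j\delta)=(\xi m)\tau^j\delta-\xi(f)\,m\tau^{j+1}\delta,\qquad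
t(m\tau^j\delta)=fm\tau^j\delta-j\,m\tau^{j-1}\delta .
\end{equation}
These are the rules obeyed by the derivatives of the delta function $\delta(t-f)$. Set $s=-\tau t$ and
\[
L=\mathcal D[s]\,N\delta\subseteq B,\qquad \widetilde L=\mathcal D[s,\tau^{-1}]\,N\delta\subseteq\widetilde B .
\]
The \emph{Bernstein--Sato polynomial} $b_{(X,f)}(s)$ is the monic minimal polynomial of $s$ on $L/\mathcal D[s]\,tN\delta$, and the \emph{microlocal Bernstein--Sato polynomial} $\widetilde b_{(X,f)}(s)$ is the monic minimal polynomial of $s$ on $\widetilde L/\mathcal D[s,\tau^{-1}]\,\tau^{-1}N\delta$. Under our hypotheses $s+1$ divides $b_{(X,f)}(s)$, see \cite{DP}, and the \emph{reduced} polynomial is $\overline b_{(X,f)}(s)=b_{(X,f)}(s)/(s+1)$. We write $b,\widetilde b,\overline b$ when $(X,f)$ is fixed.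

When $X=Y$ these are Saito's $b_f$ and $\widetilde b_f$. The symbol $\delta$ then stands for $f^s$ and $t$ for the shift $s\mapsto s+1$: by \eqref{eq:action}, $t\delta=f\delta$ and $f\xi\delta=\xi(f)s\delta$, as for $f^s$. For $f=x$ on the line, $\delta=-\partial_x(\tau^{-1}\delta)$, so $\widetilde b=1=\overline b$.

\subsection*{The question}
The following facts are recorded in \cite{DP}. The polynomial $\widetilde b$ divides $\overline b$, and
\begin{equation}\label{eq:quotient}
\overline b_{(X,f)}(s)=\widetilde b_{(X,f)}(s)\prod_{k\in I}(s+k)
\end{equation}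
for a finite set $I$ of positive integers. Saito proved that $\widetilde b=\overline b$ when $X$ is smooth. Equality fails in general: for the quadric cone $X=V(x_1^2+\dots+x_6^2)\subseteq\mathbf A^6$ and $f=x_1$ one has $b=(s+1)(s+4)$ and $\widetilde b=1$.

Recall that $X$ is a \emph{rational homology manifold} if for every $x\in X$ the group $H_i(X,X\setminus\{x\};\mathbf Q)$ is $\mathbf Q$ for $i=2d$ and $0$ otherwise. Smooth varieties have this property. So do the cusp $V(y^2-x^3)$, which is homeomorphic to $\mathbf A^1$, and the surface $\mathbf A^2/\{\pm1\}$, which is a cone over the rational homology sphere $\mathbf R\mathbf P^3$. The quadric cone in $\mathbf A^6$ does not (Example~\ref{ex:cone}). On a rational homology manifold $\mathrm{IC}_X$ is the shifted constant sheaf $\mathbf C_X[d]$, as on a smooth variety (Lemma~\ref{lem:rhm}), and this suggests that equality should persist. On the other hand, both polynomials are built from $N$, on which a topological hypothesis gives no direct hold. The question posed in \cite{DP} is this: \emph{if $X$ is a rational homology manifold, is $\widetilde b_{(X,f)}=\overline b_{(X,f)}$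 for all $f$ as above?}

\subsection*{Results}
The answer is yes.

\begin{theorem}\label{thm:A}
If $X$ is a rational homology manifold, then $\widetilde b_{(X,f)}(s)=\overline b_{(X,f)}(s)$ for every $f\in\mathcal O_Y(Y)$ that vanishes somewhere, but not identically, on $X$.
\end{theorem}

The proof locates the obstruction for arbitrary $X$. Let $\nu\colon\overline X\to X$ be the normalization and put
\[
\Sigma=\nu(\operatorname{Sing}\overline X),\qquad S=\Sigma\cap V(f),
\]
with inclusion $i_S\colon S\to Y$. Since $\nu$ is finite and a normal variety is smooth in codimension one, $\Sigma$ is closed and $\dim\Sigma\le d-2$. Sheaves have complex coefficients, ${}^p\mathcal H^j$ denotes perverse cohomology (recalled in Section~\ref{sec:split}), and $\dim\emptyset=-\infty$.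

\begin{theorem}\label{thm:B}
Let $X$ be arbitrary, and let $f$ be as in Theorem~\ref{thm:A}.
\begin{enumerate}
\item[(1)] If ${}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)=0$, then $\widetilde b_{(X,f)}=\overline b_{(X,f)}$. The hypothesis is equivalent to
\[
\dim\{x\in S:\mathcal H^j(\mathrm{IC}_X)_x\ne0\}\le -j-2\quad\text{for all }j .
\]
\item[(2)] Every element of the set $I$ in \eqref{eq:quotient} is at least $2$. So if $b_{(X,f)}$ has no integer root $\le-2$, then $\widetilde b_{(X,f)}=\overline b_{(X,f)}$.
\end{enumerate}
\end{theorem}

When $\mathrm{IC}_X=\mathbf C_X[d]$, the condition in (1) reads $\dim S\le d-2$, which always holds; so (1) contains Theorem~\ref{thm:A}. It also applies to varieties that are not rational homology manifolds (Examples~\ref{ex:normal} and~\ref{ex:det}).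

The method is to turn the comparison of two polynomials into an extension problem. Equality holds as soon as $\widetilde L\cap B=L$ (Section~\ref{sec:reform}). The failure of this identity is measured by the kernel $W'$ of a surjection $W\to M$ of regular holonomic modules, and topology enters only in deciding whether this surjection splits. Section~\ref{sec:hand} shows the mechanism in two cases done by hand and ends with the plan of the proof.

\section{A common description of $\overline b$ and $\widetilde b$}\label{sec:reform}

The operators $t,\tau^{\pm1},s$ on $\widetilde B$ commute with $\mathcal D$, and \eqref{eq:action} gives $\tau t-t\tau=1$. Hence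
\begin{equation}\label{eq:comm}
s+1=-t\tau,\qquad st=t(s-1),\qquad s\tau=\tau(s+1),\qquad (s+i)\tau^{-i}=\tau^{-i}s,
\end{equation}
and
\begin{equation}\label{eq:s}
s(m\tau^{-j}\delta)=-j\,m\tau^{-j}\delta-fm\tau^{1-j}\delta .
\end{equation}
All modules below are obtained from $B$, $\widetilde B$, $L$, $\widetilde L$ by sums, intersections, images and quotients. They are therefore quasi-coherent over $\mathcal O_Y$, and their formation commutes with restriction to open subsets of $Y$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $\mathcal D[s]\,tN\delta=tL\subseteq L$ and $\mathcal D[s,\tau^{-1}]\,\tau^{-1}N\delta=\tau^{-1}\widetilde L$. So $b$ and $\widetilde b$ are the minimal polynomials of $s$ on $L/tL$ and on $\widetilde L/\tau^{-1}\widetilde L$.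
\item[(b)] $\tau^{-i}\widetilde L=\sum_{j\ge i}\mathcal D[s](N\tau^{-j}\delta)$ for $i\ge0$. In particular $\widetilde L=L+\tau^{-1}\widetilde L$. Moreover $t\widetilde L\subseteq\widetilde L$.
\item[(c)] $\widetilde L=L+\sum_{j\ge1}\mathcal D(N\tau^{-j}\delta)$.
\item[(d)] $\mathcal DN=M$ and $B=\mathcal D[\tau]N\delta$. The sheaves $L_k=\sum_{i=0}^k\tau^iL$ are stable under $\mathcal D$, $s$ and $t$, and $B=\bigcup_kL_k$.
\item[(e)] $t$ is injective on $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a), (b) By \eqref{eq:comm}, $tP(s)=P(s+1)t$ and $\tau^{-1}P(s)=P(s+1)\tau^{-1}$ for every polynomial $P$, so $t$ and $\tau^{-1}$ can be moved across $\mathcal D[s]$. This gives all the equalities. Further, $tN\delta=fN\delta\subseteq N\delta$, and $t=-\tau^{-1}s$ preserves $\widetilde L$.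

(c) By \eqref{eq:s} and $fN\subseteq N$, the right side is stable under $s$. It contains $N\tau^{-j}\delta$ for all $j\ge0$, so it contains $\widetilde L$ by (b).

(d) Since $M$ is simple and $N\ne0$, we have $\mathcal DN=M$. The sections $m$ of $M$ with $m\delta\in\mathcal D[\tau]N\delta$ form a $\mathcal D$-submodule, because $(\xi m)\delta=(\xi+\xi(f)\tau)(m\delta)$. It contains $N$, so it equals $M$, and $B=\mathcal D[\tau]N\delta=\bigcup_kL_k$. Stability of $L_k$ follows from $s\tau^i=\tau^i(s+i)$, from $t\tau^i=-(s+1)\tau^{i-1}$ for $i\ge1$, and from $tL\subseteq L$.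

(e) The sections of $M$ killed by a power of $f$ form a $\mathcal D$-submodule supported on $V(f)$. It is not $M$, because $X\not\subseteq V(f)$; so it is zero and $f$ is injective on $M$. The coefficient of $\tau^k\delta$ in $t\big(\sum_{j\le k}m_j\tau^j\delta\big)$ is $fm_k$, which is nonzero if $m_k\neq0$.
\end{proof}

The identity $s+1=-t\tau$ lets us cancel $t$ from the definition of $b$, and the two polynomials then have the same shape.

\begin{lemma}\label{lem:criterion}
For a polynomial $P\in\mathbf C[s]$,
\[
\overline b\mid P\iff \tau P(s)N\delta\subseteq L,\qquad\qquad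
\widetilde b\mid P\iff \tau P(s)N\delta\subseteq\widetilde L\cap B .
\]
In particular $\widetilde b$ divides $\overline b$, and $\widetilde b=\overline b$ if $\widetilde L\cap B=L$.
\end{lemma}

\begin{proof}
We have $\overline b\mid P$ if and only if $b\mid(s+1)P$, that is, $(s+1)P(s)L\subseteq tL$. Since $tL$ is a $\mathcal D[s]$-module and $s$ commutes with $\mathcal D$, this holds if and only if $t\tau P(s)N\delta=(s+1)P(s)N\delta\subseteq tL$. By Lemma~\ref{lem:basic}(e) we may cancel $t$. For the second equivalence, $\widetilde L=L+\tau^{-1}\widetilde L$ and $\tau^{-1}\widetilde L$ is a $\mathcal D[s]$-module, so $\widetilde b\mid P$ if and only if $P(s)N\delta\subseteq\tau^{-1}\widetilde L$. This says $\tau P(s)N\delta\subseteq\widetilde L$, and $\tau P(s)N\delta$ always lies in $B$.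
\end{proof}

The object to study is therefore
\[
E=(\widetilde L\cap B)/L ,
\]
a $\mathcal D$-module with an action of $s$ and $t$. Theorems~\ref{thm:A} and~\ref{thm:B}(1) will follow from $E=0$. The hypothesis $V(f)\cap X\ne\emptyset$ is needed only for $\overline b$ to make sense: if $f$ is invertible along $X$, then $tN\delta=N\delta$, so $L=tL$ and $b=1$.

\section{Two cases by hand}\label{sec:hand}

\subsection*{The case $X=Y$}
Here $N=M=\mathcal O_Y$. The sheaf $L\oplus\bigoplus_{j\ge1}\mathcal O_Y\tau^{-j}\delta$ is stable under $\mathcal D$: by \eqref{eq:action}, a vector field sends $g\tau^{-j}\delta$ into $\mathcal O_Y\tau^{-j}\delta+\mathcal O_Y\tau^{1-j}\delta$, and for $j=1$ the second term lies in $\mathcal O_Y\delta\subseteq L$. By Lemma~\ref{lem:basic}(c) this sheaf is $\widetilde L$. Its intersection with $B$ is $L$, so $E=0$ and $\widetilde b=\overline b$.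

\subsection*{Relations}
This argument uses that $N$ is stable under vector fields, which holds only if $N=M$. In general, \eqref{eq:action} gives $P(m\tau^{-1}\delta)\equiv(Pm)\tau^{-1}\delta$ modulo $B$ for $P\in\mathcal D$. So every relation $\sum_iP_in_i=0$ in $M$, with $n_i\in N$, produces a section $\sum_iP_i(n_i\tau^{-1}\delta)$ of $\widetilde L\cap B$, and we must decide whether it lies in $L$. If each $P_i=\xi_i+g_i$ has order at most one, it does:
\begin{equation}\label{eq:order1}
\sum_iP_i(n_i\tau^{-1}\delta)=-\sum_i\xi_i(f)\,n_i\delta\in N\delta .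
\end{equation}
In order two, \eqref{eq:action} gives
\[
\xi\xi'(n\tau^{-1}\delta)=(\xi\xi'n)\tau^{-1}\delta-\big(\xi(f)\xi'n+\xi'(f)\xi n+\xi(\xi'(f))n\big)\delta+\xi(f)\xi'(f)\,n\tau\delta .
\]
Substituting $(\xi n)\delta=\xi(n\delta)+\xi(f)n\tau\delta$, and the same for $\xi'$, we find
\[
\xi\xi'(n\tau^{-1}\delta)\equiv(\xi\xi'n)\tau^{-1}\delta-\xi(f)\xi'(f)\,n\tau\delta\pmod L .
\]
The section $fn\tau\delta=-s(n\delta)$ lies in $L$, but $n\tau\delta$ need not. Relations of order two or more are the source of $E$.

\subsection*{A wrong generator on the line}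
The smallest case with $E\ne0$ arises if we allow $N$ to be a generating submodule other than the lowest Hodge piece. Take $Y=\mathbf A^1$, $f=x$, $M=\mathcal O_Y$, but $N=x\mathcal O_Y$, and define $L,\widetilde L,b,\widetilde b,E$ by the same formulas. The generator $x$ satisfies the relation $\partial^2x=0$ of order two, where $\partial=\partial_x$.

Since $\partial^j\delta=(-\tau)^j\delta$, the module $B$ is free of rank one over $\mathcal D$, with basis $\delta$. We have $t\delta=x\delta$ and $s\delta=-x\tau\delta=x\partial\delta$. Hence
\[
s(x\delta)=x^2\partial\delta=(x\partial-1)x\delta=(\partial x-2)x\delta .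
\]
So $L=\mathcal Dx\delta$ and $tL=\mathcal Dx^2\delta$, the operator $s$ acts as $-2$ on the nonzero module $L/tL$, and $b=s+2$. Now lift the relation:
\[
\partial(x\tau^{-1}\delta)=\tau^{-1}\delta-x\delta,\qquad
\partial^2(x\tau^{-1}\delta)=-\delta-\partial(x\delta)\equiv-\delta\pmod L .
\]
Thus $\delta\in\widetilde L$, so $B\subseteq\widetilde L$ and $\widetilde L=\widetilde B$. It follows that $\widetilde b=1$ and $E=B/L\cong\mathcal D/\mathcal Dx$. On $E$ the operator $s$ acts as $-1$, since $s\delta=(\partial x-1)\delta$. Here $b$ does not divide $(s+1)\widetilde b$; the extra factor is $s+2$.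

The class of $\delta$ in $E$ came from differentiating sections $n\tau^{-1}\delta$, so we look at the module that these sections generate, after discarding $L$ and, as will be justified in Section~\ref{sec:W}, also $t\widetilde L$. Put $W=\widetilde L/(L+t\widetilde L)$ and $u=[\tau^{-1}\delta]$. From $t(g\tau^{-j}\delta)=xg\tau^{-j}\delta+jg\tau^{-j-1}\delta$ we see that $[g\tau^{-j}\delta]\in\mathcal O_Yu$ for $j\ge1$. Also $\partial u=-[\delta]$ and $x\partial u=-[x\delta]=0$. So $W$ is a quotient of $\mathcal D/\mathcal Dx\partial$, which is an extension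
\begin{equation}\label{eq:toy}
0\to\mathcal D/\mathcal Dx\xrightarrow{\ \cdot\partial\ }\mathcal D/\mathcal Dx\partial\to\mathcal D/\mathcal D\partial=M\to0
\end{equation}
of simple modules. The class $[\delta]$ is nonzero. Indeed, suppose $\delta=\ell+tv$ with $\ell\in L$ and $v\in\widetilde B$. Then $tv\in B$, which forces $v\in B$ (look at the most negative power of $\tau$ in $v$); so $tv\in tB=\mathcal Dx\delta=L$ and $\delta\in L$, which is false. The module $\mathcal D/\mathcal Dx\partial$ has no nonzero map to $\mathcal D/\mathcal Dx=\bigoplus_{k\ge0}\mathbf C\,\partial^k$, because $x\partial$ acts on $\partial^k$ by $-(k+1)\ne0$. So \eqref{eq:toy} does not split, and the left term is the only proper nonzero submodule of $\mathcal D/\mathcal Dx\partial$. As $[\delta]\ne0$, we get $W\cong\mathcal D/\mathcal Dx\partial$.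

\subsection*{Plan of the proof}
Three features of this example point the way.
\begin{enumerate}
\item[(i)] $W$ is an extension of $M$ by a module $W'$ supported on $V(f)$, and $W'$ detects $E$. This holds in general (Section~\ref{sec:W}).
\item[(ii)] $W$ has no nonzero quotient supported on $V(f)$, so the extension can split only if $W'=0$. This also holds in general (Lemma~\ref{lem:key}); it uses that the roots of $\widetilde b$ are negative.
\item[(iii)] The non-split extension \eqref{eq:toy} exists because $W'$ lives in codimension one. For the true $N$ this cannot happen: where the normalization of $X$ is smooth, all relations are generated in order at most one, so $W'$ is supported in codimension two (Section~\ref{sec:support}). On a rational homology manifold every extension of $M$ by such a module splits (Section~\ref{sec:split}).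
\end{enumerate}
From now on $N$ is again the lowest Hodge piece.

\section{The position of $L$ in the $V$-filtration}\label{sec:V}

We need two finiteness statements, namely that $E$ has finitely many $s$-eigenvalues and that $W'$ is regular holonomic, and we need the sign of the roots of $b$. All three come from squeezing $L$ between two steps of the Kashiwara--Malgrange filtration. We use the following standard facts.

\medskip\noindent\textbf{(V)} The module $B$ has a decreasing, exhaustive filtration $V^\bullet B$, indexed by $\mathbf Q$ with a discrete set of jumps. Each $V^\alpha B$ is a coherent $\mathcal D[t,s]$-module, $tV^\alpha B=V^{\alpha+1}B$ for $\alpha>0$, and $\tau V^\alpha B\subseteq V^{\alpha-1}B$. With $V^{>\alpha}B=\bigcup_{\beta>\alpha}V^\beta B$, the quotient $\operatorname{gr}_V^\alpha B=V^\alpha B/V^{>\alpha}B$ is a regular holonomic $\mathcal D$-module on which $s+\alpha$ is nilpotent.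

\medskip\noindent\textbf{(H)} The module $B$, with the filtration $F_qB=\bigoplus_jF_{q-j}M\,\tau^j\delta$ (up to a shift of the index), underlies a polarizable Hodge module on $Y\times\mathbf A^1$. Its strict support is the graph of $f|_X$, which is not contained in $\{t=0\}$. For the filtration induced by $F$ on $\operatorname{gr}_V^\alpha B$, the map $\tau\colon F_q\operatorname{gr}_V^\alpha B\to F_{q+1}\operatorname{gr}_V^{\alpha-1}B$ is then surjective for all $\alpha\le1$. For $\alpha<1$ this is part of the definition of a Hodge module. For $\alpha=1$ it holds because the morphism $\mathrm{can}=\tau\colon\operatorname{gr}^1_VB\to\operatorname{gr}_V^0B$ is surjective and strict. See \cite[\S\S3.2, 5.1]{Saito}.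

\begin{lemma}\label{lem:V}
There is an integer $K>1$ with $V^KB\subseteq L\subseteq V^{>0}B$. All roots of $b$ and of $\widetilde b$ are negative.
\end{lemma}

\begin{proof}
\emph{The first inclusion.} The module $V^1B$ is coherent over $\mathcal D[t,s]$, the variety $Y$ is quasi-compact, and $B$ is the increasing union of the $\mathcal D[t,s]$-modules $L_k$ of Lemma~\ref{lem:basic}(d). So $V^1B\subseteq L_k$ for some $k\ge1$. By \eqref{eq:comm} and induction, $t^i\tau^i=t^{i-1}(t\tau)\tau^{i-1}=-(s+i)\,t^{i-1}\tau^{i-1}=(-1)^i\prod_{l=1}^i(s+l)$, which preserves $L$. As $tL\subseteq L$,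
\[
V^{k+1}B=t^kV^1B\subseteq\sum_{i\le k}t^{k-i}\,(t^i\tau^i)L\subseteq L .
\]
Take $K=k+1$.

\emph{The second inclusion.} Let $q$ be the smallest index with $F_qB\ne0$, so that $F_qB=N\delta$. For $\beta\le0$, fact (H) gives $F_q\operatorname{gr}^\beta_VB=\tau F_{q-1}\operatorname{gr}_V^{\beta+1}B=0$, that is, $F_qB\cap V^\beta B\subseteq V^{>\beta}B$. A local section of $F_qB$ lies in some $V^\beta B$, and there are finitely many jumps in $[\beta,0]$, so it lies in $V^{>0}B$. Since $V^{>0}B$ is a $\mathcal D[s]$-module, $L\subseteq V^{>0}B$.

\emph{The roots.} We have $V^{K+1}B=tV^KB\subseteq tL$. By (V), a product $R(s)$ of finitely many factors $s+\alpha$ with $0<\alpha<K+1$ maps $V^{>0}B$ into $V^{K+1}B$. Then $R(s)L\subseteq tL$, so $b\mid R$. Finally $\widetilde b\mid\overline b\mid b$ by Lemma~\ref{lem:criterion}.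
\end{proof}

The second inclusion is the first of two places where we use that $N$ is the \emph{lowest} Hodge piece.

\section{The extension $W$}\label{sec:W}

The module $E$ is defined by an intersection, and it has no evident generators. We replace it by a quotient of $\widetilde L$ whose generators are explicit, so that maps into it and out of it can be written down.

\subsection*{The quotient $\widetilde B/B$}
If $\delta$ is the delta function of $t-f$, then $\tau^{-1}\delta$ is the Heaviside function and $\tau^{-j}\delta$ is $(t-f)^{j-1}/(j-1)!$ times the Heaviside function. This suggests the following description. Let $\mathcal D$ act on $M[t]$ through the coefficients, and define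
\[
\theta\colon\widetilde B\to M[t],\qquad\theta(m\tau^{-j}\delta)=\frac{(t-f)^{j-1}}{(j-1)!}\,m\ \ (j\ge1),\qquad\theta(B)=0 .
\]

\begin{lemma}\label{lem:Q}
The map $\theta$ is $\mathcal D[t]$-linear with kernel $B$, and $\theta(\widetilde L)=M[t]$.
\end{lemma}

\begin{proof}
The submodule $B$ is stable under $\mathcal D[t]$, so it suffices to test linearity on $m\tau^{-j}\delta$ with $j\ge1$. The Leibniz rule gives
\[
\xi\Big(\frac{(t-f)^{j-1}}{(j-1)!}m\Big)=\frac{(t-f)^{j-1}}{(j-1)!}\,\xi m-\xi(f)\frac{(t-f)^{j-2}}{(j-2)!}\,m,
\]
without the last term if $j=1$, and $t=f+(t-f)$ gives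
\[
t\,\frac{(t-f)^{j-1}}{(j-1)!}\,m=\frac{(t-f)^{j-1}}{(j-1)!}\,fm+j\,\frac{(t-f)^{j}}{j!}\,m .
\]
These match \eqref{eq:action}. Since $(t-f)^{j-1}$ is monic of degree $j-1$ in $t$, the map $\theta$ is injective on $\bigoplus_{j\ge1}M\tau^{-j}\delta$, so its kernel is $B$. The image $\theta(\widetilde L)$ contains $\theta(\mathcal D(N\tau^{-1}\delta))=\mathcal DN=M$ and is stable under $t$ by Lemma~\ref{lem:basic}(b); so it is $M[t]$.
\end{proof}

We obtain an exact sequence of $\mathcal D[t]$-modules
\begin{equation}\label{eq:EQ}
0\to E\to\widetilde L/L\xrightarrow{\ \theta\ }M[t]\to0 .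
\end{equation}
The right-hand term is not coherent over $\mathcal D$, but its cokernel under $t$ is $M$. So we pass to cokernels of $t$. Put
\[
W=\widetilde L/(L+t\widetilde L).
\]
Since $t$ is injective on $M[t]$, the snake lemma for $t$ acting on \eqref{eq:EQ} gives an exact sequence of $\mathcal D$-modules
\begin{equation}\label{eq:W}
0\to E/tE\to W\xrightarrow{\ \kappa\ }M\to0,\qquad\kappa\big([n\tau^{-1}\delta]\big)=n,
\end{equation}
where $\kappa$ is $\theta$ followed by evaluation at $t=0$. Let $W'=\ker\kappa\cong E/tE$. The operator $s$ acts on $W$ and on $E/tE$, compatibly with the inclusion, because $st=t(s-1)$.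

\begin{lemma}\label{lem:Wgen}
In $W$ one has $[n\tau^{-j-1}\delta]=\frac{(-1)^j}{j!}[f^jn\tau^{-1}\delta]$ for $n\in N$ and $j\ge0$. The module $W$ is generated over $\mathcal D$ by $[N\tau^{-1}\delta]$, and $s$ acts on $W$ as $-1$.
\end{lemma}

\begin{proof}
For $j\ge1$, the identity $t(n\tau^{-j}\delta)=fn\tau^{-j}\delta+jn\tau^{-j-1}\delta$ gives $[n\tau^{-j-1}\delta]=-\frac1j[fn\tau^{-j}\delta]$; iterate. By Lemma~\ref{lem:basic}(c), $W$ is generated by the classes $[n\tau^{-j}\delta]$ with $j\ge1$, hence by $[N\tau^{-1}\delta]$. By \eqref{eq:s}, $(s+1)(n\tau^{-1}\delta)=-fn\delta\in L$, and $s$ commutes with $\mathcal D$.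
\end{proof}

Thus $W'$ consists of the classes $\sum_iP_i[n_i\tau^{-1}\delta]$ with $\sum_iP_in_i=0$: it records exactly which relations fail to lift. We must check that passing from $E$ to $E/tE$ loses nothing. The eigenvalues of $s$ see to that.

\begin{lemma}\label{lem:E}
Let $E_k=\ker(s+k\mid E)$, and let $K$ be as in Lemma~\ref{lem:V}.
\begin{enumerate}
\item[(a)] $E=\bigoplus_{k\ge1}E_k$, $\ tE_k=E_{k+1}$ for $k\ge1$, and $E_1\cong W'$. In particular, $W'=0$ implies $E=0$.
\item[(b)] $E_k=0$ for $k\ge K$, and $W'$ and $W$ are regular holonomic.
\item[(c)] $\operatorname{Supp}W'\subseteq V(f)$.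
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:s}, $(s+k)(n\tau^{-k}\delta)=-fn\tau^{1-k}\delta$. By induction on $k$, the class of $n\tau^{-k}\delta$ in $\widetilde L/L$ is killed by $(s+1)\cdots(s+k)$. These classes generate $\widetilde L/L$ over $\mathcal D$, so every local section of $\widetilde L/L$ is killed by such a product of distinct linear factors. Hence the $s$-stable submodule $E$ is the direct sum of the $E_k$, $k\ge1$. From $(s+k+1)t=t(s+k)$ we get $tE_k\subseteq E_{k+1}$, and so
\[
E/tE=E_1\oplus\bigoplus_{k\ge2}E_k/tE_{k-1}.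
\]
On $E_k/tE_{k-1}$ the operator $s$ acts as $-k$, but on $E/tE\subseteq W$ it acts as $-1$. So $E_k=tE_{k-1}$ for $k\ge2$ and $W'\cong E/tE=E_1$. If $E_1=0$, then $E_k=t^{k-1}E_1=0$ for all $k$.

(b) We have $E\subseteq B/L$, and $B/L$ is a quotient of $B/V^KB$. Each local section of $B/V^KB$ lies in some $V^\beta B/V^KB$, which has a finite filtration with quotients $\operatorname{gr}_V^\alpha B$, $\beta\le\alpha<K$. So $s$ acts locally finitely on $B/V^KB$, with generalized eigenvalues $-\alpha$ for $\alpha<K$. On locally finite $\mathbf C[s]$-modules, passing to a generalized eigenspace is exact. This gives $E_k=0$ for $k\ge K$. It also shows that the generalized $(-1)$-eigenspace of $B/V^KB$ is isomorphic to $\operatorname{gr}_V^1B$ (recall $K>1$), since $-1$ is a generalized eigenvalue neither of $B/V^1B$ nor of $V^{>1}B/V^KB$. Hence $W'\cong E_1$ is a submodule of a quotient of $\operatorname{gr}^1_VB$, so it is regular holonomic, and so is the extension $W$.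

(c) Where $f$ is invertible, $\tau n\delta=-s(f^{-1}n\delta)\in L$ for $n\in N$. As $\tau P(s)=P(s-1)\tau$, this gives $\tau L\subseteq L$, so $L=B$ by Lemma~\ref{lem:basic}(d), and $E=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Choose $a\ge0$ with $E_k=0$ for $k>a$, so that $\prod_{k=1}^a(s+k)$ maps $\widetilde L\cap B$ into $L$. By Lemma~\ref{lem:criterion}, $\tau\widetilde b(s)N\delta\subseteq\widetilde L\cap B$. Since $(s+k)\tau=\tau(s+k+1)$,
\[
\tau\prod_{k=2}^{a+1}(s+k)\,\widetilde b(s)N\delta=\prod_{k=1}^a(s+k)\,\tau\widetilde b(s)N\delta\subseteq L .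
\]
By Lemma~\ref{lem:criterion} again, $\overline b$ divides $\widetilde b\prod_{k=2}^{a+1}(s+k)$. So
\begin{equation}\label{eq:bound}
\prod_{k\in I}(s+k)=\overline b/\widetilde b\quad\text{divides}\quad\prod_{k=2}^{a+1}(s+k),
\end{equation}
and every element of $I$ is at least $2$. For $k\in I$ the integer $-k$ is a root of $b$, so $I=\emptyset$ if $b$ has no integer root $\le-2$.
\end{proof}

\subsection*{Quotients of $W$ supported on $V(f)$}
The next lemma is the key step. A quotient of $W$ supported on $V(f)$ kills $\tau^{-i}\widetilde L$ for large $i$, because in $W$ the operator $\tau^{-1}$ is traded for $f$ by Lemma~\ref{lem:Wgen}. The difficulty is to climb from large $i$ back to $i=1$. On $\tau^{-i}\widetilde L/\tau^{-i-1}\widetilde L$ the eigenvalues of $s$ are the roots of $\widetilde b$ shifted by $-i$, so they are smaller than $-i\le-1$. On $W$ the only eigenvalue is $-1$. So no step of the climb can contribute.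

\begin{lemma}\label{lem:key}
$W$ has no nonzero $\mathcal D$-module quotient supported on $V(f)$.
\end{lemma}

\begin{proof}
Let $W\to G$ be such a quotient and let $\rho\colon\widetilde L\to W\to G$ be the composite. It is $\mathcal D$-linear and surjective, $\rho(L)=0$, and $\rho(P(s)v)=P(-1)\rho(v)$ for every polynomial $P$, by Lemma~\ref{lem:Wgen}. The image of the $\mathcal O_Y$-linear map $N\to G$, $n\mapsto\rho(n\tau^{-1}\delta)$, is a coherent $\mathcal O_Y$-module supported on $V(f)$. As $Y$ is quasi-compact, it is killed by $f^r$ for some $r\ge0$. By Lemma~\ref{lem:Wgen}, $\rho(N\tau^{-j}\delta)=0$ for $j\ge r+1$, and Lemma~\ref{lem:basic}(b) gives $\rho(\tau^{-r-1}\widetilde L)=0$.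

Suppose $i\ge1$ and $\rho(\tau^{-i-1}\widetilde L)=0$. Let $v=\tau^{-i}w$ with $w\in\widetilde L$. By \eqref{eq:comm}, $\widetilde b(s+i)v=\tau^{-i}\widetilde b(s)w\in\tau^{-i-1}\widetilde L$. Hence
\[
0=\rho\big(\widetilde b(s+i)v\big)=\widetilde b(i-1)\,\rho(v).
\]
Since $i-1\ge0$, Lemma~\ref{lem:V} gives $\widetilde b(i-1)\ne0$, so $\rho(\tau^{-i}\widetilde L)=0$. By descending induction $\rho(\tau^{-1}\widetilde L)=0$. As $\widetilde L=L+\tau^{-1}\widetilde L$, we get $\rho=0$ and $G=0$.
\end{proof}

\section{First-order relations and the support of $W'$}\label{sec:support}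

To push the support of $W'$ into codimension two we need generators and relations for $M$, with $N$ as the generators. These are available where $M$ is the direct image of the structure sheaf of a smooth variety under a finite map, that is, away from $\Sigma$. Let $Y^\circ=Y\setminus\Sigma$, let $Z=\nu^{-1}(X\setminus\Sigma)$, and let $\pi\colon Z\to Y^\circ$ be induced by $\nu$. Then $Z$ is smooth of dimension $d$, and $\pi$ is finite and birational onto $X\setminus\Sigma$. We use two more standard facts.

\medskip\noindent\textbf{(D)} Saito's direct image theorem \cite[5.3.1]{Saito}: for a projective morphism, the filtered direct image $(\mathcal K,F)$ of a polarizable Hodge module is strict, meaning that $\mathcal H^i(F_q\mathcal K)\to\mathcal H^i(\mathcal K)$ is injective, and the modules $\mathcal H^i(\mathcal K)$, filtered by the images of these maps, underlie polarizable Hodge modules whose perverse sheaves are the perverse cohomology sheaves of the topological direct image. Further, a polarizable Hodge module with strict support is determined by its generic variation of Hodge structure.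

\begin{lemma}\label{lem:pres}
Let $U\subseteq Y^\circ$ be open with \'etale coordinates $y_1,\dots,y_e$, dual vector fields $\partial_1,\dots,\partial_e$, and put $\pi_i=y_i\circ\pi$. On $U$ there is an $\mathcal O_Y$-linear map $\pi_*\omega_Z\to M$, $u\mapsto\overline u$, with image $N$, such that
\begin{equation}\label{eq:rel}
\overline{d\eta}=\sum_i\partial_i\,\overline{d\pi_i\wedge\eta}\qquad\text{for }\eta\in\pi_*\Omega_Z^{d-1},
\end{equation}
and these relations present $M$: if $G$ is a left $\mathcal D$-module on $U$ and $\phi\colon\pi_*\omega_Z\to G$ is $\mathcal O_Y$-linear with $\phi(d\eta)=\sum_i\partial_i\phi(d\pi_i\wedge\eta)$ for all $\eta$, then there is a $\mathcal D$-linear map $M\to G$ with $\overline u\mapsto\phi(u)$.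
\end{lemma}

\begin{proof}
\emph{Identification of the Hodge module.} The complex $\pi_*\mathbf C_Z[d]$ has cohomology only in degree $-d$, is Verdier self-dual because $Z$ is smooth and $\pi$ is finite, and is $\mathbf C[d]$ on a dense open subset of $X$. By the characterization (P3) recalled in Section~\ref{sec:split}, it is $\mathrm{IC}_{X\setminus\Sigma}$. A finite morphism is projective. So by (D), the direct image of the constant Hodge module on $Z$ has only $\mathcal H^0$, and this is a polarizable Hodge module with strict support $X\setminus\Sigma$ and constant generic variation. Hence its filtered $\mathcal D$-module is $(M,F)|_{Y^\circ}$, up to a shift of the index of $F$. The sections of $M$ supported on $\Sigma$ form a proper $\mathcal D$-submodule, which is zero. So $N|_{Y^\circ}\ne0$, and $N|_{Y^\circ}$ is the lowest nonzero Hodge piece of $M|_{Y^\circ}$.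

\emph{The filtered direct image.} Direct images are computed with right modules. The form $dy_1\wedge\dots\wedge dy_e$ identifies a left module on $U$ with the corresponding right module, by $mg=gm$ and $m\partial_i=-\partial_im$; Hodge filtrations change by a shift of the index. The constant Hodge module on $Z$ is the right module $\omega_Z$ with a single jump, which we place in degree $0$. It has the filtered resolution with terms $\Omega_Z^{d+i}\otimes\mathcal D_Z$ for $-d\le i\le0$, filtered by $\Omega_Z^{d+i}\otimes F_{q+i}\mathcal D_Z$, and with differential $\eta\otimes P\mapsto d\eta\otimes P+\sum_a(dz_a\wedge\eta)\otimes\partial_{z_a}P$ in local coordinates $z_a$ on $Z$; the associated graded complex is a Koszul complex. Tensor over $\mathcal D_Z$ with the transfer module $\pi^*\mathcal D_Y$, on which $\partial_{z_a}(1\otimes P)=\sum_i\partial_{z_a}(\pi_i)\otimes\partial_iP$, and apply the exact functor $\pi_*$. The filtered direct image is thus the complex $\mathcal K$ with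
\[
F_q\mathcal K^i=\pi_*\Omega_Z^{d+i}\otimes_{\mathcal O_Y}F_{q+i}\mathcal D_Y,\qquad
\eta\otimes P\mapsto d\eta\otimes P+\sum_i(d\pi_i\wedge\eta)\otimes\partial_iP .
\]
So $M$ is the cokernel of $\pi_*\Omega_Z^{d-1}\otimes\mathcal D_Y\to\pi_*\omega_Z\otimes\mathcal D_Y$. Let $\overline u$ be the class of $u\otimes1$. A map $\phi$ defines a map $u\otimes P\mapsto\phi(u)P$ of right modules. It kills the image of the differential if and only if $\phi(d\eta)+\sum_i\phi(d\pi_i\wedge\eta)\partial_i=0$ for all $\eta$, and in terms of the left action this is the stated condition. For $\phi(u)=\overline u$ it is \eqref{eq:rel}.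

\emph{The lowest piece.} By (D), the $q$-th step of the filtration on the cokernel is the image of $F_q\mathcal K^0=\pi_*\omega_Z\otimes F_q\mathcal D_Y$. This is zero for $q<0$. For $q=0$ it is the image of $u\mapsto\overline u$, which generates $M$ and so is nonzero on $X\cap U$. Hence this image is $N$.
\end{proof}

This is the second place where the choice of $N$ matters. The relations \eqref{eq:rel} have order one, so by \eqref{eq:order1} they lift.

\begin{example}\label{ex:cusp}
Let $X=V(y^2-x^3)\subseteq\mathbf A^2$ and $\pi(z)=(z^2,z^3)$; here $\Sigma=\emptyset$. Put $e_k=\overline{z^kdz}$. Then $xe_k=e_{k+2}$ and $ye_k=e_{k+3}$, so $N$ is generated by $e_0,e_1$, and \eqref{eq:rel} for $\eta=z^k$ reads $ke_{k-1}=2\partial_xe_{k+1}+3\partial_ye_{k+2}$. For $f=x$, formula \eqref{eq:action} gives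
\[
2\partial_x(e_{k+1}\tau^{-1}\delta)+3\partial_y(e_{k+2}\tau^{-1}\delta)=ke_{k-1}\tau^{-1}\delta-2e_{k+1}\delta .
\]
The error term lies in $N\delta\subseteq L$, so the classes $[e_k\tau^{-1}\delta]\in W$ satisfy the same relations as the $e_k$, although $X$ is singular.
\end{example}

\begin{proposition}\label{prop:supp}
$\operatorname{Supp}W'\subseteq S$. In particular $\dim\operatorname{Supp}W'\le d-2$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:E}(c) it suffices to show $W'|_U=0$ for $U$ as in Lemma~\ref{lem:pres}. Define $\phi\colon\pi_*\omega_Z\to W$ by $\phi(u)=[\overline u\,\tau^{-1}\delta]$. By \eqref{eq:action}, \eqref{eq:rel} and the chain rule $\sum_i(\partial_if\circ\pi)\,d\pi_i=d(f\circ\pi)$,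
\[
\sum_i\partial_i\big(\overline{d\pi_i\wedge\eta}\;\tau^{-1}\delta\big)=\overline{d\eta}\;\tau^{-1}\delta-\overline{d(f\circ\pi)\wedge\eta}\;\delta ,
\]
and the last term lies in $N\delta\subseteq L$. So $\phi$ satisfies the condition of Lemma~\ref{lem:pres} and induces a $\mathcal D$-linear map $\sigma\colon M\to W$ with $\sigma(n)=[n\tau^{-1}\delta]$ for $n\in N$. It is surjective by Lemma~\ref{lem:Wgen}. The composite $\kappa\sigma$ is the identity on $N$, hence on $M=\mathcal DN$. If $w=\sigma(m)$ lies in $W'$, then $m=\kappa(w)=0$, so $w=0$.
\end{proof}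

\section{Splitting the extension}\label{sec:split}

What remains is a question about extensions of regular holonomic modules, which we translate into topology.

\subsection*{Perverse sheaves}
We work in the derived category $D^b_c$ of constructible complexes of $\mathbf C$-vector spaces, with Verdier duality $\mathbf D$, and use the following standard facts.
\begin{enumerate}
\item[(P1)] A complex $\mathcal K$ lies in ${}^pD^{\le k}$ if $\dim\{x:\mathcal H^j(\mathcal K)_x\ne0\}\le k-j$ for all $j$, and in ${}^pD^{\ge k}$ if $\mathbf D\mathcal K\in{}^pD^{\le-k}$. This is a $t$-structure, with cohomology functors ${}^p\mathcal H^j$ and with heart the abelian category of perverse sheaves. In particular $\operatorname{Hom}({}^pD^{\le k},{}^pD^{\ge k+1})=0$. A short exact sequence $0\to\mathcal F\to\mathcal G\to\mathcal K\to0$ of perverse sheaves extends to a distinguished triangle, and it splits if and only if the connecting morphism $\mathcal K\to\mathcal F[1]$ is zero.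
\item[(P2)] Extension by zero from a closed subvariety is fully faithful and identifies perverse sheaves on the subvariety with perverse sheaves supported on it. A perverse sheaf with support of dimension $\le a$ has $\mathcal H^j=0$ for $j<-a$.
\item[(P3)] $\mathrm{IC}_X$ is the unique complex $\mathcal K$ on $X$ that is $\mathbf C[d]$ on a dense smooth open subset and such that both $\mathcal K$ and $\mathbf D\mathcal K$ satisfy: $\mathcal H^j=0$ for $j<-d$, and $\dim\{x:\mathcal H^j_x\ne0\}\le-j-1$ for $j>-d$.
\item[(P4)] (Riemann--Hilbert correspondence.) The covariant de Rham functor $\mathrm{DR}$ is an equivalence, preserving supports, from regular holonomic $\mathcal D$-modules to perverse sheaves on $Y$, and $\mathrm{DR}(M)=\mathrm{IC}_X$.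
\end{enumerate}

Put $\mathcal F=\mathrm{DR}(W')$, a perverse sheaf supported on $S$ by Lemma~\ref{lem:E}(b) and Proposition~\ref{prop:supp}. Applying $\mathrm{DR}$ to \eqref{eq:W} gives
\begin{equation}\label{eq:perv}
0\to\mathcal F\to\mathrm{DR}(W)\to\mathrm{IC}_X\to0,\qquad\text{with connecting morphism }\varepsilon\colon\mathrm{IC}_X\to\mathcal F[1].
\end{equation}

\subsection*{Rational homology manifolds}

\begin{lemma}\label{lem:rhm}
If $X$ is a rational homology manifold, then $\mathrm{IC}_X=\mathbf C_X[d]$.
\end{lemma}

\begin{proof}
Let $\omega_X^\bullet=\mathbf D\mathbf C_X$ be the dualizing complex. Its hypercohomology is Borel--Moore homology, $\mathbf H^{-i}(U,\omega_X^\bullet)=H_i^{BM}(U)$ for $U$ open, and its stalks are $\mathcal H^{-i}(\omega_X^\bullet)_x=H_i(X,X\setminus\{x\};\mathbf C)$. By hypothesis the stalk is zero for $i\ne2d$ and one-dimensional for $i=2d$. For $U$ open in $X$, the singular locus of $U$ has real dimension at most $2d-2$, so its Borel--Moore homology vanishes in degrees $2d$ and $2d-1$, and $H^{BM}_{2d}(U)=H^{BM}_{2d}(U_{\mathrm{reg}})$. The latter contains the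 fundamental class $[U]$ of the oriented manifold $U_{\mathrm{reg}}$, which is nonzero if $U\ne\emptyset$. The class $[X]$ is a morphism $\mathbf C_X[2d]\to\omega_X^\bullet$. It restricts to $[U]\neq0$ on every neighborhood $U$ of $x$, so its germ in $\varinjlim_UH^{BM}_{2d}(U)=\mathcal H^{-2d}(\omega_X^\bullet)_x$ is nonzero and spans this line. Hence $[X]$ is an isomorphism, and $\mathbf D(\mathbf C_X[d])=\omega_X^\bullet[-d]\cong\mathbf C_X[d]$. This complex has cohomology only in degree $-d$, so (P3) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]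
By Lemma~\ref{lem:rhm} and (P2), the morphism $\varepsilon$ lies in
\[
\operatorname{Hom}(\mathbf C_X[d],\mathcal F[1])=\mathbf H^{1-d}(X,\mathcal F).
\]
Since $\dim\operatorname{Supp}\mathcal F\le d-2$, we have $\mathcal H^j(\mathcal F)=0$ for $j<2-d$, so this group vanishes. Hence \eqref{eq:perv} splits, and by (P4) $W\cong W'\oplus M$. Then $W'$ is a quotient of $W$ supported on $V(f)$, so $W'=0$ by Lemma~\ref{lem:key}. Lemma~\ref{lem:E}(a) gives $E=0$, and Lemma~\ref{lem:criterion} gives $\widetilde b=\overline b$.
\end{proof}

The hypothesis on $X$ was used only to compute the group containing $\varepsilon$. The bound $d-2$ is needed for the vanishing: for \eqref{eq:toy}, where $d=1$ and $\mathcal F=\mathbf C_0$, the group is $\mathbf H^0(\mathbf A^1,\mathbf C_0)=\mathbf C$.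

\subsection*{Arbitrary $X$}
In general the group containing $\varepsilon$ need not vanish, but adjunction expresses it through a single perverse sheaf on $S$, and Lemma~\ref{lem:key} then bounds $W'$.

\begin{proposition}\label{prop:quot}
For arbitrary $X$ one has $i_S^*\mathrm{IC}_X\in{}^pD^{\le-1}$, and $\mathrm{DR}(W')$ is a quotient of ${}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)$.
\end{proposition}

\begin{proof}
Let $\mathcal K=i_S^*\mathrm{IC}_X$. The bound $\dim\{x\in S:\mathcal H^j(\mathcal K)_x\ne0\}\le-j-1$ holds for $j\ne-d$ by (P3) and for $j=-d$ because $\dim S<d$. So $\mathcal K\in{}^pD^{\le-1}$, and with $\mathcal P={}^p\mathcal H^{-1}(\mathcal K)$ there is a triangle $\mathcal K'\to\mathcal K\to\mathcal P[1]\to\mathcal K'[1]$ with $\mathcal K'\in{}^pD^{\le-2}$. Let $\mathcal G$ be perverse on $S$. Then $\mathcal G[1]\in{}^pD^{\ge-1}$, so $\operatorname{Hom}(\mathcal K',\mathcal G[1])=\operatorname{Hom}(\mathcal K'[1],\mathcal G[1])=0$ by (P1). Therefore, naturally in $\mathcal G$,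
\begin{equation}\label{eq:adj}
\operatorname{Hom}(\mathrm{IC}_X,i_{S*}\mathcal G[1])=\operatorname{Hom}(\mathcal K,\mathcal G[1])=\operatorname{Hom}(\mathcal P,\mathcal G).
\end{equation}
Let $u\colon\mathcal P\to\mathcal F$ correspond to $\varepsilon$, and let $c\colon\mathcal F\to\mathcal C$ be the cokernel of $u$. Dividing \eqref{eq:perv} by the image of $u$ gives an exact sequence
\[
0\to\mathcal C\to\mathrm{DR}(W)/\operatorname{im}u\to\mathrm{IC}_X\to0
\]
with connecting morphism $c[1]\circ\varepsilon$. Under \eqref{eq:adj} this corresponds to $c\circ u=0$. So the sequence splits, and $\mathcal C$ is a quotient of $\mathrm{DR}(W)$ supported on $S\subseteq V(f)$. By (P4) and Lemma~\ref{lem:key}, $\mathcal C=0$, that is, $u$ is surjective.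
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
If ${}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)=0$, then $W'=0$ by Proposition~\ref{prop:quot}, and Lemmas~\ref{lem:E}(a) and~\ref{lem:criterion} give $\widetilde b=\overline b$. Since $i_S^*\mathrm{IC}_X\in{}^pD^{\le-1}$, the vanishing holds if and only if $i_S^*\mathrm{IC}_X\in{}^pD^{\le-2}$, and by (P1) this is the stated condition on dimensions.
\end{proof}

\section{The scope of the criterion}\label{sec:examples}

The first two examples show that being a rational homology manifold is sufficient for equality but not necessary. The third shows that the hypothesis of Theorem~\ref{thm:B}(1) cannot simply be dropped.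

\begin{example}[Smooth normalization]\label{ex:normal}
If $\overline X$ is smooth, then $\Sigma=\emptyset$ and $\widetilde b=\overline b$ for all $f$. This covers every irreducible curve, including a nodal one, whose local homology $H_2(X,X\setminus\{x\};\mathbf Q)$ at the node has dimension two.
\end{example}

\begin{example}[Determinantal varieties]\label{ex:det}
Let $X$ be the variety of $m\times n$ matrices of rank at most $r$, where $1\le r<m\le n$ and $m+n$ is odd. Let $O_k$ be the set of matrices of rank $k$; it is smooth of dimension $k(m+n-k)$, and $d=r(m+n-r)$. The set $O_r$ is open in $X$ and smooth, so $\nu$ is an isomorphism over it, and $S\subseteq\Sigma\subseteq\bigcup_{k<r}O_k$. The variety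
\[
\widehat X=\{(A,U):\operatorname{im}A\subseteq U\subseteq\mathbf C^m,\ \dim U=r\}
\]
is a vector bundle over the Grassmannian $\mathrm{Gr}(r,m)$, and the projection $g\colon\widehat X\to X$ is a resolution with fiber $\mathrm{Gr}(r-k,m-k)$ over $O_k$, of dimension $(r-k)(m-r)$. For $k<r$ we have $m-r+k<n$, which is equivalent to
\[
2(r-k)(m-r)<(r-k)(m+n-r-k)=d-\dim O_k .
\]
The complex $\mathcal K=Rg_*\mathbf C[d]$ is self-dual, and $\mathcal H^j(\mathcal K)_A=H^{j+d}(\mathrm{Gr}(r-k,m-k))$ for $A\in O_k$. If this is nonzero and $k<r$, then $j+d\le2(r-k)(m-r)$, so $\dim O_k\le-j-1$. By (P3), $\mathcal K=\mathrm{IC}_X$. Now use parity. Since $m+n$ is odd, one of $k$ and $m+n-k$ is even, so all $\dim O_k$ are even, including $d$. Grassmannians have cohomology only in even degrees, so $j$ is even. The inequality $\dim O_k\le-j-1$ thus improves to $\dim O_k\le-j-2$, and Theorem~\ref{thm:B}(1) gives $\widetilde b=\overline b$ for all $f$. For $(m,n,r)=(2,3,1)$ the stalk of $\mathrm{IC}_X$ at $0$ is $H^*(\mathbf P^1)$ up to shift, so $X$ is not a rational homology manifold by Lemma~\ref{lem:rhm}.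
\end{example}

\begin{example}[The quadric cone]\label{ex:cone}
Let $X=V(x_1^2+\dots+x_6^2)\subseteq\mathbf A^6$ and $f=x_1$, so $d=5$. The cone is a hypersurface with an isolated singularity, hence normal, and $S=\{0\}$. For a cone with singular locus the vertex, $\mathcal H^j(\mathrm{IC}_X)_0=H^{j+d}(X\setminus\{0\})$ for $j\le-1$, and the stalk vanishes for $j\ge0$. Here $X\setminus\{0\}$ is a $\mathbf C^*$-bundle over the four-dimensional quadric $Q\cong\mathrm{Gr}(2,4)$, whose even Betti numbers are $1,1,2,1,1$ and whose odd Betti numbers vanish. Cup product with the hyperplane class $H^i(Q)\to H^{i+2}(Q)$ is injective for $i\le3$ by hard Lefschetz. So the Gysin sequence identifies $H^k(X\setminus\{0\})$ for $k\le4$ with the cokernel of $H^{k-2}(Q)\to H^k(Q)$, the primitive cohomology, which is $\mathbf C$ for $k=0,4$ and zero otherwise. The stalk of $\mathrm{IC}_X$ at $0$ is thus $\mathbf C$ in degrees $-5$ and $-1$. Hence $X$ is not a rational homology manifold, and ${}^p\mathcal H^{-1}(i_S^*\mathrm{IC}_X)=\mathbf C\ne0$.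

Equality fails here, with $I=\{4\}$, by the computation of \cite{DP} quoted in the introduction. This determines the modules of the proof in low degrees. Since $\widetilde b\ne\overline b$, we have $E\ne0$ and $W'\ne0$, so by Proposition~\ref{prop:quot} $W'\cong E_1$ is the simple module supported at the origin. If $E_3$ were zero, \eqref{eq:bound} would hold with $a=2$, and $s+4$ would divide $(s+2)(s+3)$. So $E_2=tE_1$ and $E_3=t^2E_1$ are nonzero quotients of $E_1$, hence isomorphic to it.
\end{example}

\begin{thebibliography}{9}

\bibitem{DP}
Bradley Dirks and Michael Perlman, \emph{Microlocal Bernstein--Sato polynomials on singular ambient varieties}, arXiv:2607.06376 (2026).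

\bibitem{Saito}
Saito, \emph{Modules de Hodge polarisables}.

\end{thebibliography}
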